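\title{When Does the Lattice Tensor Product Equal the Tensor Product?}

\begin{abstract}
For lattices $A$ and $B$ with zero, the lattice tensor product $A\boxtimes B$ is contained in the tensor product $A\otimes B$ of compact bi-ideals. A problem of Gr\"atzer and Wehrung asks whether the two are equal exactly when $\mathbf V(A)\cap\mathbf V(B)$ is a distributive variety. We show that both implications fail. The ``if'' direction fails for $M_3$ and a six-element lattice, which is a smallest counterexample, and the ``only if'' direction fails for $M_3$ and a countable lattice, which can be taken bounded. We then give an exact criterion for $A\boxtimes B=A\otimes B$ in terms of lattice terms. It shows that ``only if'' holds for finite lattices, that the equivalence holds when one factor lies in $\mathbf V(N_5)$, and that for nondistributive $A$ in the variety generated by the lattices $M_n$ equality is decided by one implication in the ideal lattice of $B$. The subspace lattice of $\mathbb F_2^3$ shows that the last result does not extend to all modular lattices.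
\end{abstract}

\section{Introduction}\label{sec:intro}

Two lattices $A$ and $B$ with zero have two tensor products, both made of subsets of $A\times B$. The members of the first are cut out from above, by intersecting simple large sets. The members of the second are generated from below, by closing finite sets under a partial join. This paper is about the question of when the two procedures give the same sets.

Lattices are not assumed bounded unless this is stated. For lattices $A$, $B$ and $a\in A$, $b\in B$, the \emph{box} of $a$ and $b$ is
\[
a\mathbin{\square}b=\{(x,y)\in A\times B : x\le a \text{ or } y\le b\}.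
\]
The \emph{box product} $A\mathbin{\square}B$ is the set of all finite nonempty intersections of boxes, ordered by inclusion; it is a lattice. Now let $A$ and $B$ have zero, and put $\nabla=\nabla_{A,B}=(A\times\{0\})\cup(\{0\}\times B)$ and
\[
a\otimes b=\nabla\cup\{(x,y): x\le a,\ y\le b\}=(a\mathbin{\square}0)\cap(0\mathbin{\square}b)\in A\mathbin{\square}B .
\]
The \emph{lattice tensor product} $A\boxtimes B$ is the ideal of $A\mathbin{\square}B$ consisting of all $H\in A\mathbin{\square}B$ such that $H\subseteq a\otimes b$ for some $(a,b)\in A\times B$.

A \emph{bi-ideal} of $A\times B$ is a down-set $I$ of $A\times B$ that contains $\nabla$ and is closed under \emph{lateral joins}: if $(a_0,b),(a_1,b)\in I$ then $(a_0\vee a_1,b)\in I$, and if $(a,b_0),(a,b_1)\in I$ then $(a,b_0\vee b_1)\in I$. An intersection of bi-ideals is a bi-ideal, so every subset of $A\times B$ generates a least bi-ideal. The \emph{tensor product} $A\otimes B$ is the $\{\vee,0\}$-semilattice of compact, that is, finitely generated, bi-ideals. The three closure conditions express that $(a,b)\mapsto a\otimes b$ should be isotone, vanish when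 a coordinate is zero, and preserve joins in each coordinate separately.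

One always has $A\boxtimes B\subseteq A\otimes B$ (Lemma~\ref{lem:inclusion}), so the question is whether every finitely generated bi-ideal can be cut out by boxes. If $A=\{0,1\}$, the bi-ideal generated by $(1,b_0),\dots,(1,b_{n-1})$ is the box $0\mathbin{\square}\bigvee_i b_i=1\otimes\bigvee_i b_i$, and both products are copies of $B$. More generally, the two products agree as soon as one factor is distributive (Corollary~\ref{cor:distributive}). In the other direction, they differ for the pairs $(M_3,M_3)$ and $(N_5,N_5)$ formed from the two minimal nondistributive lattices, and in fact whenever $M_3$ or $N_5$ is an image of a sublattice of both factors (Theorem~\ref{thm:survives}). These two facts suggest that the obstruction is nondistributivity \emph{shared} by $A$ and $B$, and the natural place to measure it is the intersection of the varieties $\mathbf V(A)$ and $\mathbf V(B)$ that they generate. A variety is called \emph{distributive} if all its members are distributive lattices. The following problem comes from the paper \cite{GW} of Gr\"atzer and Wehrung.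

\begin{quote}
\textbf{Problem.} Let $A$ and $B$ be lattices with zero. Is it true that $A\boxtimes B=A\otimes B$ if and only if $\mathbf V(A)\cap\mathbf V(B)$ is a distributive variety?
\end{quote}

Both implications are false. Let $S_6=\{0,q_0,q_1,q_2,u,1\}$ be the lattice with atoms $q_0,q_1,q_2$ in which $q_0,q_1<u<1$ and $q_2$ is incomparable to $u$. Thus $q_0\vee q_1=u$, $q_0\vee q_2=q_1\vee q_2=u\vee q_2=1$, and $u\wedge q_2=0$.

\begin{theorem}\label{thm:if}
The variety $\mathbf V(M_3)\cap\mathbf V(S_6)$ is distributive, but $M_3\boxtimes S_6\ne M_3\otimes S_6$.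
\end{theorem}

\begin{theorem}\label{thm:onlyif}
There is a countable lattice $B$ with zero such that $M_3\boxtimes B=M_3\otimes B$ and $M_3\in\mathbf V(M_3)\cap\mathbf V(B)$, so that $\mathbf V(M_3)\cap\mathbf V(B)$ is not distributive. The same holds for the bounded lattice $B^+$ obtained from $B$ by adding a new top element.
\end{theorem}

Both theorems have one cause. For $A=M_3$, equality of the two products is equivalent to an implication between lattice equations, evaluated in the ideal lattice of $B$ (Section~\ref{sec:Mn}). This implication can fail without $M_3$ appearing in $\mathbf V(B)$, and, not being an identity, it can hold in the ideal lattice of $B$ although $M_3$ appears in $\mathbf V(B)$.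

Sections~\ref{sec:closure}--\ref{sec:onlyif} prove the two theorems by direct computation with boxes. The rest of the paper determines how much of the proposed equivalence is true. Theorem~\ref{thm:criterion} is an exact criterion for $A\boxtimes B=A\otimes B$ that makes no reference to bi-ideals. From it we derive the part of ``only if'' that survives, including the case of finite lattices (Theorem~\ref{thm:survives}); a classification when one factor is a nondistributive member of the variety generated by all $M_n$ (Theorem~\ref{thm:Momega}); and the full equivalence when one factor lies in $\mathbf V(N_5)$ (Theorem~\ref{thm:N5}), which shows that $(M_3,S_6)$ is a smallest counterexample to ``if''. Theorem~\ref{thm:fano} marks the limit of Theorem~\ref{thm:Momega}.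

\section{Notation and facts on varieties}\label{sec:background}

We write $[n]=\{0,\dots,n-1\}$. For $n\ge3$, $M_n=\{0,p_0,\dots,p_{n-1},1\}$ is the lattice with $n$ atoms $p_i$, any two of which have meet $0$ and join $1$. The lattice $N_5=\{0,r,s,t,1\}$ has $0<r<s<1$, and $t$ is a complement of both $r$ and $s$. The dual of a lattice $L$ is $L^d$; both $M_3$ and $N_5$ are self-dual. In a lattice with zero, $\bigvee\emptyset=0$. A lattice is \emph{modular} if $x\le z$ implies $z\wedge(x\vee y)=x\vee(z\wedge y)$.

An \emph{ideal} of $B$ is a nonempty down-set closed under joins. The ideals form a lattice $\operatorname{Id}B$ when $B$ has a zero: the meet of $X$ and $Y$ is $X\cap Y$, and the join is $\{w: w\le x\vee y \text{ for some } x\in X,\ y\in Y\}$. If $B$ is finite, every ideal is principal and $\operatorname{Id}B\cong B$.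

A \emph{variety} is a class of lattices closed under homomorphic images, sublattices and direct products; $\mathbf V(L)$ is the least variety containing $L$, and $\mathbf{HS}(L)$ is the class of homomorphic images of sublattices of $L$. An inequality $p\le q$ between lattice terms counts as an identity, namely $p\wedge q=p$; distributivity and modularity are identities. We use three standard facts.
\begin{itemize}
\item[(F1)] (Birkhoff) $\mathbf V(L)$ consists of the lattices that satisfy every identity valid in $L$.
\item[(F2)] (Dedekind, Birkhoff) A lattice is modular iff it has no sublattice $N_5$, and a modular lattice is distributive iff it has no sublattice $M_3$. Hence a variety is nondistributive iff it contains $M_3$ or $N_5$.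
\item[(F3)] (J\'onsson 1967) If $L$ is a finite lattice, every subdirectly irreducible member of $\mathbf V(L)$ lies in $\mathbf{HS}(L)$. A lattice is subdirectly irreducible if it has a least congruence other than equality; $M_3$ and $N_5$ are. So for finite $L$, $M_3\in\mathbf V(L)$ iff $M_3\in\mathbf{HS}(L)$, and likewise for $N_5$.
\end{itemize}

\section{The box closure of a bi-ideal}\label{sec:closure}

In this section $A$ and $B$ are lattices with zero. We turn the equation $A\boxtimes B=A\otimes B$ into a statement about a closure operator.

\begin{lemma}\label{lem:boxes}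
Every box is a bi-ideal. Hence every element of $A\mathbin{\square}B$ is a bi-ideal, and a box contains a bi-ideal $H$ iff it contains a generating set of $H$.
\end{lemma}

\begin{proof}
The box $a\mathbin{\square}b$ is a down-set containing $\nabla$. If it contains $(x_0,y)$ and $(x_1,y)$, then either $y\le b$ or both $x_0,x_1\le a$, and in both cases it contains $(x_0\vee x_1,y)$. The other lateral join is handled by exchanging the coordinates.
\end{proof}

\begin{lemma}\label{lem:inclusion}
$A\boxtimes B\subseteq A\otimes B$.
\end{lemma}

\begin{proof}
Let $H=\bigcap_{i<n}(a_i\mathbin{\square}b_i)\subseteq a\otimes b$. Intersecting with $a\otimes b=(a\mathbin{\square}0)\cap(0\mathbin{\square}b)$ does not change $H$, so we may assume that $(a_0,b_0)=(a,0)$ and $(a_1,b_1)=(0,b)$. For $\emptyset\ne X\subsetneq[n]$ put $h_X=\bigl(\bigwedge_{i\in X}a_i,\bigwedge_{i\notin X}b_i\bigr)$. Then $h_X\in H$, since for each $i$ the first coordinate is below $a_i$ or the second is below $b_i$. Let $(x,y)\in H$ with $x,y\ne0$, and let $X=\{i: x\le a_i\}$. Then $0\in X$ because $y\not\le b_0=0$, and $1\notin X$ because $x\not\le a_1=0$;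 this is where the bound $H\subseteq a\otimes b$ is used, to exclude empty meets. For $i\notin X$ we have $y\le b_i$, so $(x,y)\le h_X$. Thus the bi-ideal $H$ is generated by the finitely many pairs $h_X$.
\end{proof}

For a compact bi-ideal $H$ let $\widehat H\supseteq H$ be the intersection of all boxes that contain $H$. We call it the \emph{box closure} of $H$. Although infinitely many boxes may contain $H$, finitely many suffice.

\begin{lemma}\label{lem:closure}
Let $H$ be generated by $(a_i,b_i)$, $i<n$, with $n\ge1$. Then
\begin{equation}\label{eq:closure}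
\widehat H=\bigcap_{X\subseteq[n]}\Bigl(\bigvee_{i\in X}a_i\mathbin{\square}\bigvee_{i\notin X}b_i\Bigr)\in A\boxtimes B ,
\end{equation}
and $H\in A\boxtimes B$ iff $H=\widehat H$.
\end{lemma}

\begin{proof}
Each box in \eqref{eq:closure} contains all generators, hence contains $H$. Conversely, let $c\mathbin{\square}d\supseteq H$ and $X=\{i:a_i\le c\}$. Then $b_i\le d$ for $i\notin X$, so $c\mathbin{\square}d$ contains the box with index $X$. This proves the formula. The boxes for $X=[n]$ and $X=\emptyset$ intersect in $(\bigvee_i a_i)\otimes(\bigvee_i b_i)$, so $\widehat H\in A\boxtimes B$. Finally, if $H\in A\boxtimes B$, then $H$ is an intersection of boxes that contain it, so $H\supseteq\widehat H$.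
\end{proof}

Every compact bi-ideal has a nonempty finite generating set, since $(0,0)$ may be added. Lemmas~\ref{lem:inclusion} and~\ref{lem:closure} therefore give the working form of the question.

\begin{corollary}\label{cor:closed}
$A\boxtimes B=A\otimes B$ iff $H=\widehat H$ for every compact bi-ideal $H$ of $A\times B$.
\end{corollary}

To prove equality, it is thus enough to take $(x,y)\in\widehat H$ with $x,y\neq0$ and to show $(x,y)\in H$, using any boxes that contain $H$. To disprove it, one exhibits a pair outside $H$ that no box containing $H$ can avoid.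

\section{Three atoms, and the failure of ``if''}\label{sec:if}

The smallest case in which a box closure is larger than the bi-ideal pairs the three atoms of $M_3$ with three atoms of the other factor.

\begin{lemma}\label{lem:atoms}
Let $q_0,q_1,q_2$ be distinct atoms of a lattice $B$ with zero, and let $m=(q_0\vee q_1)\wedge(q_0\vee q_2)\wedge(q_1\vee q_2)$. If $m\ne0$, then $M_3\boxtimes B\ne M_3\otimes B$.
\end{lemma}

\begin{proof}
Let $H=\nabla\cup\{(p_0,q_0),(p_1,q_1),(p_2,q_2)\}$. It is a down-set because the $p_i$ and $q_i$ are atoms. For each $y\ne0$ there is at most one $x\ne0$ with $(x,y)\in H$, and for each $x\neq0$ at most one $y\ne0$, so lateral joins produce nothing new. Hence $H$ is a compact bi-ideal. Let $c\mathbin{\square}d\supseteq H$. If $c=1$, then $(1,m)\in c\mathbin{\square}d$. If $c<1$, at most one $p_i$ lies below $c$, so $d$ lies above two of the $q_i$, hence above $m$, and again $(1,m)\in c\mathbin{\square}d$. So $(1,m)\in\widehat H$, while $(1,m)\notin H$ as $m\ne0$. Apply Corollary~\ref{cor:closed}.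
\end{proof}

For the three atoms of the eight-element Boolean lattice, $m=0$ and the lemma says nothing. For $B=M_3$ we get $m=1$, so $M_3\boxtimes M_3\ne M_3\otimes M_3$, as the proposed equivalence predicts. But the hypothesis $m\ne0$ asks for much less than a copy of $M_3$: the three pairwise joins need not be equal. The lattice $S_6$ exploits this, by lowering one of the joins from $1$ to $u$.

\begin{proof}[Proof of Theorem~\ref{thm:if}]
In $S_6$ we have $m=u\wedge1\wedge1=u\ne0$, so the products differ by Lemma~\ref{lem:atoms}.

By (F2) it remains to show that $\mathbf V(M_3)\cap\mathbf V(S_6)$ contains neither $N_5$ nor $M_3$. Since $M_3$ is modular, $N_5\notin\mathbf V(M_3)$. Suppose $M_3\in\mathbf V(S_6)$. By (F3) there are a sublattice $S$ of $S_6$ and a surjective homomorphism $\varphi\colon S\to M_3$. Preimages of the three atoms are pairwise incomparable, and $\{q_0,q_1,q_2\}$ is the only three-element antichain of $S_6$. So $\varphi$ maps $q_0,q_1,q_2$ bijectively onto the atoms of $M_3$. In $S_6$ we have $q_2\wedge(q_0\vee q_1)=0=q_2\wedge q_0$, whereas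
\[
\varphi\bigl(q_2\wedge(q_0\vee q_1)\bigr)=\varphi(q_2)\wedge1=\varphi(q_2)\ne0=\varphi(q_2)\wedge\varphi(q_0)=\varphi(q_2\wedge q_0),
\]
a contradiction.
\end{proof}

\section{Tensoring with $M_n$: balanced triples}\label{sec:Mn}

To find a counterexample to ``only if'' we need to know exactly when $M_3\boxtimes B=M_3\otimes B$. A bi-ideal of $M_n\times B$ is determined by its sections over the elements of $M_n$, and these are ideals of $B$.

\begin{lemma}\label{lem:sections}
Let $B$ have a zero and $n\ge3$. If $H$ is a bi-ideal of $M_n\times B$, then $X_i=\{y:(p_i,y)\in H\}$ and $E=\{y:(1,y)\in H\}$ are ideals of $B$ with $X_i\cap X_j=E$ for $i\ne j$. Conversely, if $X_0,\dots,X_{n-1},E$ are ideals of $B$ with $X_i\cap X_j=E$ for $i\ne j$, then $K=\nabla\cup\bigcup_{i<n}(\{p_i\}\times X_i)\cup(\{1\}\times E)$ is a bi-ideal.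
\end{lemma}

\begin{proof}
The sections of $H$ contain $0$, are down-sets, and are closed under joins by the lateral joins in the second coordinate. We have $E\subseteq X_i$ since $H$ is a down-set, and $X_i\cap X_j\subseteq E$ since $(1,y)$ is the lateral join of $(p_i,y)$ and $(p_j,y)$. Conversely, $K$ is a down-set because $E\subseteq X_i$, and its sections are ideals, which gives the lateral joins in the second coordinate. Let $(x_0,y),(x_1,y)\in K$ with $y\ne0$. If $x_0,x_1$ are comparable, their join is one of them. Otherwise they are distinct atoms $p_i,p_j$, so $y\in X_i\cap X_j=E$ and $(1,y)\in K$.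
\end{proof}

Call a triple $(X,Y,Z)$ of elements of a lattice \emph{balanced} if $X\wedge Y=X\wedge Z=Y\wedge Z$. Bi-ideals of $M_3\times B$ thus correspond to balanced triples in $\operatorname{Id}B$. A box $c\mathbin{\square}d$ with $p_0\not\le c$ misses one more atom, so it constrains the section over $p_0$ only through an element $d$ that bounds generators over two atoms. Boxes therefore cannot tell $X_0$ from $(X_0\vee X_1)\cap(X_0\vee X_2)$. This leads to the following condition.

\begin{definition}
A lattice $I$ has the \emph{balanced triple property} (BT) if $X=(X\vee Y)\wedge(X\vee Z)$ for every balanced triple $(X,Y,Z)$ in $I$.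
\end{definition}

Being balanced does not depend on the order of the triple, so under (BT) the conclusion holds for all permutations. Distributive lattices have (BT), since there $(X\vee Y)\wedge(X\vee Z)=X\vee(Y\wedge Z)=X\vee(X\wedge Y)=X$. The atoms of $M_3$ violate (BT), and so do the atoms of $S_6$, where $(q_2\vee q_0)\wedge(q_2\vee q_1)=1$.

\begin{lemma}\label{lem:BT}
\textup{(i)} A direct product of lattices with \textup{(BT)} has \textup{(BT)}. \textup{(ii)} It suffices to check \textup{(BT)} for balanced triples that are three-element antichains.
\end{lemma}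

\begin{proof}
(i) Premise and conclusion are equations, and equations in a product hold coordinatewise. (ii) Let $(X,Y,Z)$ be balanced with two comparable entries, say $X\le Y$ after permuting. The common meet is $X\wedge Y=X$, so $X\le Z$ and $Y\wedge Z=X$. Then $(X\vee Y)\wedge(X\vee Z)=Y\wedge Z=X$, $(Y\vee X)\wedge(Y\vee Z)=Y\wedge(Y\vee Z)=Y$, and $(Z\vee X)\wedge(Z\vee Y)=Z\wedge(Z\vee Y)=Z$.
\end{proof}

\begin{proposition}\label{prop:necessary}
If $M_3\boxtimes B=M_3\otimes B$, then $\operatorname{Id}B$ has \textup{(BT)}.
\end{proposition}

\begin{proof}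
Let $(X_0,X_1,X_2)$ be a balanced triple of ideals, $K$ the bi-ideal attached to it by Lemma~\ref{lem:sections}, and $w\in(X_0\vee X_1)\cap(X_0\vee X_2)$. The bi-ideal $K$ need not be compact, so we work with a compact one inside it. There are $x_i\in X_i$ with $w\le x_0\vee x_1$ and $w\le x_0\vee x_2$; one element $x_0$ serves twice because $X_0$ is closed under joins. Let $H\subseteq K$ be generated by $(p_0,x_0),(p_1,x_1),(p_2,x_2)$. If $c\mathbin{\square}d\supseteq H$ and $p_0\not\le c$, then $x_0\le d$; moreover $c<1$, so $p_1\not\le c$ or $p_2\not\le c$, whence $x_1\le d$ or $x_2\le d$. In both cases $w\le d$. So $(p_0,w)\in\widehat H=H\subseteq K$, that is, $w\in X_0$.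
\end{proof}

The converse holds for all $M_n$ at once. For $n>3$ this needs an extension of (BT) from three elements to $n$.

\begin{lemma}\label{lem:BTn}
Let $I$ have \textup{(BT)}, let $n\ge3$, and let $X_0,\dots,X_{n-1},E\in I$ satisfy $X_i\wedge X_j=E$ for $i\ne j$. Put $X_S=\bigvee_{i\in S}X_i$ for $\emptyset\ne S\subseteq[n]$. Then $\bigwedge_{j\in J}X_{[n]\setminus\{j\}}=X_{[n]\setminus J}$ whenever $\emptyset\ne J\subsetneq[n]$.
\end{lemma}

\begin{proof}
We want to apply (BT) to triples $(X_S,X_T,X_U)$, so we first show that they are balanced.

(a) \emph{If $S,T$ are disjoint and nonempty, then $X_S\wedge X_T=E$.} We use induction on $|S|+|T|$; for two singletons this is the hypothesis. Otherwise we may assume $S=S'\cup\{i\}$ with $i\notin S'\ne\emptyset$. By induction $X=X_{S'}$, $Y=X_i$, $Z=X_T$ have all pairwise meets equal to $E$. Put $D=(X\vee Y)\wedge(X\vee Z)\wedge(Y\vee Z)$. By (BT), $Z=(Z\vee X)\wedge(Z\vee Y)$, so $Z\wedge(X\vee Y)=D$; and $X=(X\vee Y)\wedge(X\vee Z)$, so $D=X\wedge(Y\vee Z)\le X$. Hence $E\le Z\wedge(X\vee Y)=D\le Z\wedge X=E$.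

(b) \emph{If $S,T,U$ are pairwise disjoint and nonempty, then $X_{S\cup T}\wedge X_{S\cup U}=X_S$.} By (a) the triple $(X_S,X_T,X_U)$ is balanced, and this is (BT).

Now use induction on $|J|$. For $|J|=1$ there is nothing to prove. If the claim holds for $J$, and $j\notin J$ with $J\cup\{j\}\ne[n]$, apply (b) with $S=[n]\setminus(J\cup\{j\})$, $T=\{j\}$, $U=J$. It gives $X_{[n]\setminus J}\wedge X_{[n]\setminus\{j\}}=X_S$, which is the claim for $J\cup\{j\}$.
\end{proof}

\begin{proposition}\label{prop:sufficient}
If $\operatorname{Id}B$ has \textup{(BT)}, then $M_n\boxtimes B=M_n\otimes B$ for all finite $n\ge3$.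
\end{proposition}

\begin{proof}
Let $H$ be generated by a finite set $G$, with sections $X_i$ as in Lemma~\ref{lem:sections}. Put $x_i=\bigvee\{b:(a,b)\in G,\ p_i\le a\}$. The pairs $(p_i,x_i)$ lie in $H$, being lateral joins of pairs below elements of $G$, and they generate $H$: a pair $(0,b)$ lies in $\nabla$, a pair $(p_i,b)\in G$ lies below $(p_i,x_i)$, and a pair $(1,b)\in G$ is the lateral join of $(p_0,b)\le(p_0,x_0)$ and $(p_1,b)\le(p_1,x_1)$.

For $j<n$ let $y_j=\bigvee_{i\ne j}x_i\in X_{[n]\setminus\{j\}}$. The box $p_j\mathbin{\square}y_j$ contains $(p_j,x_j)$ by its first coordinate and $(p_i,x_i)$, $i\ne j$, by its second, so it contains $H$ and $\widehat H$. Let $(p_i,w)\in\widehat H$. Then $w\le y_j$ for all $j\ne i$, so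
\[
w\in\bigcap_{j\ne i}X_{[n]\setminus\{j\}}=X_i .
\]
For $n=3$ and $i=0$ the last equation reads $(X_0\vee X_2)\cap(X_0\vee X_1)=X_0$, which is (BT) itself; in general it is Lemma~\ref{lem:BTn} with $J=[n]\setminus\{i\}$. Thus $(p_i,w)\in H$. If $(1,w)\in\widehat H$, then $(p_0,w),(p_1,w)\in\widehat H$, so both pairs lie in $H$, and so does their lateral join $(1,w)$. Hence $\widehat H=H$, and Corollary~\ref{cor:closed} applies.
\end{proof}

\section{A staircase over $M_3$, and the failure of ``only if''}\label{sec:onlyif}

We need a lattice $B$ such that $\operatorname{Id}B$ has (BT) and $M_3\in\mathbf V(B)$. The premise of (BT) is an exact equality of three meets, and a homomorphism can create such an equality where there was none. So we unroll $M_3$ along a chain, placing the preimages of the three atoms at different heights, so that their pairwise meets all map to $0$ but are never all equal.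

In $M_3\times(\omega+1)$ put $d_k=(0,k)$ and $t_k=(p_{k\bmod3},k)$ for $k<\omega$, and $1=(1,\omega)$. Let
\[
T=\{d_k,t_k:k<\omega\}\cup\{1\},\qquad T_N=\{d_k,t_k:k\le N\}\cup\{1\}\quad(N\ge2),
\]
with the induced order; see Figure~\ref{fig:T4}. Congruences $k\equiv l$ are modulo $3$. These sets are closed under the meet of the product:
\[
d_k\wedge d_l=d_k\wedge t_l=d_{\min(k,l)},\qquad
t_k\wedge t_l=\begin{cases}t_{\min(k,l)}&\text{if }k\equiv l,\\ d_{\min(k,l)}&\text{if }k\not\equiv l.\end{cases}
\]
They are not closed under the join of the product, but joins exist. The upper bounds of $t_k$ are $1$ and the $t_m$ with $m\ge k$, $m\equiv k$, and $d_l$ lies below $d_m$ and $t_m$ exactly when $l\le m$. This gives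
\begin{itemize}
\item $d_k\vee d_l=d_{\max(k,l)}$;
\item $t_k\vee t_l=t_{\max(k,l)}$ if $k\equiv l$, and $t_k\vee t_l=1$ otherwise;
\item $d_l\vee t_k=t_m$, where $m$ is least with $m\ge\max(k,l)$ and $m\equiv k$; in $T_N$ the join is $1$ if this $m$ exceeds $N$.
\end{itemize}
So $T$ and $T_N$ are lattices with zero $d_0$.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.8, dot/.style={circle,fill,inner sep=1.4pt}]
\foreach \k in {0,...,4} \node[dot,label=below right:$d_{\k}$] (d\k) at (0,\k) {};
\node[dot,label=left:$t_0$] (t0) at (-1.5,0.7) {};
\node[dot,label=right:$t_1$] (t1) at (1.5,1.7) {};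
\node[dot,label=right:$t_2$] (t2) at (3.5,2.8) {};
\node[dot,label=left:$t_3$] (t3) at (-1.5,3.7) {};
\node[dot,label=right:$t_4$] (t4) at (1.5,4.7) {};
\node[dot,label=above:$1$] (top) at (1.5,6) {};
\draw (d0)--(d1)--(d2)--(d3)--(d4);
\foreach \k in {0,...,4} \draw (d\k)--(t\k);
\draw (t0)--(t3)--(top) (t1)--(t4)--(top) (t2)--(top);
\end{tikzpicture}
\caption{The Hasse diagram of the lattice $T_4$. The element $t_k$ covers $d_k$ and, for $k\ge3$, also $t_{k-3}$. The elements $t_k$ form three columns according to $k\bmod 3$; elements from different columns have join $1$ and meet in the chain $d_0<\dots<d_4$.}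
\label{fig:T4}
\end{figure}

\begin{lemma}\label{lem:T}
\textup{(i)} $T$ and all $T_N$ have \textup{(BT)}. \textup{(ii)} The first projection $\pi\colon T\to M_3$ is a surjective lattice homomorphism. \textup{(iii)} Every identity that fails in $M_3$ fails in $T_N$ for all large $N$.
\end{lemma}

\begin{proof}
(i) By Lemma~\ref{lem:BT}(ii) it suffices to show that no three-element antichain is balanced. Such an antichain does not contain $1$ and contains at most one $d_m$; its elements $t_i$ have distinct residues; and $d_m$ is incomparable to $t_i$ only if $m>i$. For $\{t_i,t_j,t_k\}$ with $i<j<k$ we get $t_i\wedge t_j=d_i\ne d_j=t_j\wedge t_k$. For $\{d_m,t_i,t_j\}$ with $i<j<m$ we get $t_i\wedge t_j=d_i\ne d_j=d_m\wedge t_j$.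

(ii) The map $\pi$ preserves meets because they are computed in the product. For joins, the three lines of the table project to $0\vee0=0$, to $p\vee p=p$ or $p\vee p'=1$ for atoms $p\ne p'$, and to $0\vee p=p$ since $m\equiv k$. The elements $d_0,t_0,t_1,t_2,1$ map onto $M_3$.

(iii) An identity that fails in $M_3$ fails in $T$ at a tuple of preimages under $\pi$. Evaluating both sides involves finitely many elements of $T$, the values of the subterms, and all of them lie in $T_N$ for large $N$. If $x,y\in T_N$ and their join in $T$ lies in $T_N$, then it is also their least upper bound in $T_N$; meets agree as well. So the evaluation in $T_N$ gives the same values, and the identity fails in $T_N$.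
\end{proof}

The lattice $T$ itself is not the example, because $M_3$ reappears among its ideals. The sets $X_i=\{d_k:k<\omega\}\cup\{t_k:k\equiv i\}$, $i<3$, are ideals by the join table; their pairwise intersections equal $\{d_k:k<\omega\}$ and their pairwise joins equal $T$. So $\operatorname{Id}T$ fails (BT) and $M_3\boxtimes T\ne M_3\otimes T$ by Proposition~\ref{prop:necessary}. This also shows that in Proposition~\ref{prop:sufficient} it is not enough to assume (BT) for $B$ in place of $\operatorname{Id}B$. The truncations $T_N$ have only principal ideals, and by Lemma~\ref{lem:T}(iii) they approximate $M_3$ equationally. It remains to put all of them into one lattice without creating new kinds of ideals, and the direct sum does this.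

\begin{proof}[Proof of Theorem~\ref{thm:onlyif}]
Let $B$ be the sublattice of $\prod_{N\ge2}T_N$ of all sequences with only finitely many nonzero coordinates. It is countable and has a zero. For $x\in T_N$ let $x^{(N)}\in B$ have $x$ in coordinate $N$ and zero elsewhere; the map $x\mapsto x^{(N)}$ embeds $T_N$ in $B$.

\emph{The ideals of $B$.} For $I\in\operatorname{Id}B$ let $I_N$ be its projection to $T_N$. An element $x$ lies in $I_N$ iff $x^{(N)}\in I$, because $x^{(N)}$ is below every sequence with $N$th coordinate $x$; so $I_N$ is an ideal. If $s\in B$ and $s_N\in I_N$ for all $N$, then $s$ is a finite join of elements $s_N^{(N)}\in I$, so $s\in I$; here finite support is used. Conversely, for ideals $J_N$ of $T_N$ the set $\{s\in B: s_N\in J_N\text{ for all }N\}$ is an ideal with projections $J_N$. These two isotone maps are mutually inverse, so $\operatorname{Id}B\cong\prod_N\operatorname{Id}T_N\cong\prod_NT_N$, which has (BT) by Lemmas~\ref{lem:T}(i) and~\ref{lem:BT}(i). An ideal of $B^+$ is an ideal of $B$ or is $B^+$, so $\operatorname{Id}B^+$ is $\operatorname{Id}B$ with a new top. A three-element antichain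 avoids the top, so $\operatorname{Id}B^+$ has (BT) by Lemma~\ref{lem:BT}(ii). Proposition~\ref{prop:sufficient} gives $M_3\boxtimes B=M_3\otimes B$ and $M_3\boxtimes B^+=M_3\otimes B^+$.

\emph{The variety of $B$.} An identity that fails in $M_3$ fails in some $T_N$, hence in $B$ and in $B^+$. By (F1), $M_3\in\mathbf V(B)\subseteq\mathbf V(B^+)$.
\end{proof}

\section{A criterion by lattice terms}\label{sec:criterion}

The definitions of the two products involve the zeros of $A$ and $B$, so it is not apparent how equality behaves under sublattices and homomorphic images. We remove this dependence by describing both $H$ and $\widehat H$ through lattice terms evaluated at the generators. For a lattice term $p$, the \emph{dual term} $p^d$ is obtained by exchanging $\vee$ and $\wedge$. For $H$ the description is Fraser's.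

\begin{lemma}\label{lem:fraser}
Let $A,B$ have zero, $a\in A^n$, $b\in B^n$, $n\geq1$, and let $H$ be generated by the pairs $(a_i,b_i)$. Then $(x,y)\in H$ iff $x=0$, or $y=0$, or $x\le p(a)$ and $y\le p^d(b)$ for some $n$-ary term $p$.
\end{lemma}

\begin{proof}
Let $K$ be the set of pairs satisfying the condition. It is a down-set containing $\nabla$ and, with $p=x_i$, each $(a_i,b_i)$. Let $(x_0,y),(x_1,y)\in K$. If one of $x_0,x_1,y$ is zero, then $(x_0\vee x_1,y)\in K$ at once. Otherwise there are witnesses $p_0,p_1$, and $p_0\vee p_1$ is a witness for $(x_0\vee x_1,y)$ because $y\le p_0^d(b)\wedge p_1^d(b)=(p_0\vee p_1)^d(b)$. For the other lateral join use $p_0\wedge p_1$. So $K$ is a bi-ideal and $H\subseteq K$. Conversely, $(p(a),p^d(b))\in H$ by induction on $p$. For $p=p_0\vee p_1$, the pairs $\bigl(p_j(a),p_0^d(b)\wedge p_1^d(b)\bigr)$, $j=0,1$, lie in $H$, and their lateral join is $(p(a),p^d(b))$. For $p=p_0\wedge p_1$ use the pairs $\bigl(p_0(a)\wedge p_1(a),p_j^d(b)\bigr)$.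
\end{proof}

For $\widehat H$ we start from \eqref{eq:closure}. A pair $(x,y)$ in $\widehat H$ decides, for each $X\subseteq[n]$, whether it lies in the box with index $X$ through its first coordinate. The sets $X$ for which it does form a family of the following kind.

A family $\mathcal X$ of subsets of $[n]$ is \emph{proper} if it is closed under supersets, $[n]\in\mathcal X$ and $\emptyset\notin\mathcal X$. Put $\mathcal X^*=\{[n]\setminus X: X\subseteq[n],\ X\notin\mathcal X\}$. Thus $Y\in\mathcal X^*$ iff $[n]\setminus Y\notin\mathcal X$, which shows that $\mathcal X^*$ is proper and $\mathcal X^{**}=\mathcal X$. Since $\mathcal X$ is closed under supersets, $[n]\setminus Y\notin\mathcal X$ means that $[n]\setminus Y$ contains no member of $\mathcal X$. So $\mathcal X^*$ consists of the sets $Y$ that meet every member of $\mathcal X$. Define the terms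
\[
\mu_{\mathcal X}=\bigwedge_{X\in\mathcal X}\ \bigvee_{i\in X}x_i,\qquad
\lambda_{\mathcal X}=\bigvee_{Y\in\mathcal X^*}\ \bigwedge_{i\in Y}x_i=\mu_{\mathcal X^*}^{\,d}.
\]
Properness guarantees that no meet or join here is empty. For $n=3$ and $\mathcal X=\{X:|X|\ge2\}$ we have $\mathcal X^*=\mathcal X$, and $\mu_{\mathcal X}$, $\lambda_{\mathcal X}$ are the two medians $(x_0\vee x_1)\wedge(x_0\vee x_2)\wedge(x_1\vee x_2)$ and $(x_0\wedge x_1)\vee(x_0\wedge x_2)\vee(x_1\wedge x_2)$; the pair $(1,m)$ of Lemma~\ref{lem:atoms} is $\bigl(\mu_{\mathcal X}(p_0,p_1,p_2),\mu_{\mathcal X^*}(q_0,q_1,q_2)\bigr)$.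

\begin{lemma}\label{lem:hat}
In the setting of Lemma~\ref{lem:fraser}, $(\mu_{\mathcal X}(a),\mu_{\mathcal X^*}(b))\in\widehat H$ for every proper $\mathcal X$, and every $(x,y)\in\widehat H$ with $x,y\ne0$ lies below such a pair.
\end{lemma}

\begin{proof}
For $X\in\mathcal X$ we have $\mu_{\mathcal X}(a)\le\bigvee_{i\in X}a_i$, and for $X\notin\mathcal X$ we have $[n]\setminus X\in\mathcal X^*$, so $\mu_{\mathcal X^*}(b)\le\bigvee_{i\notin X}b_i$. Hence the pair lies in every box of \eqref{eq:closure}. Given $(x,y)\in\widehat H$ with $x,y\ne0$, let $\mathcal X=\{X: x\le\bigvee_{i\in X}a_i\}$. It is closed under supersets; $\emptyset\notin\mathcal X$ since $x\ne0$; and $[n]\in\mathcal X$ since $(x,y)\in\bigvee_ia_i\mathbin{\square}0$ and $y\ne0$. By definition $x\le\mu_{\mathcal X}(a)$. For $X\notin\mathcal X$ the box with index $X$ forces $y\le\bigvee_{i\notin X}b_i$, so $y\le\mu_{\mathcal X^*}(b)$.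
\end{proof}

For arbitrary lattices $L,L'$, with or without zero, and $n\ge1$, consider the condition
\begin{itemize}
\item[$(\mathrm C_n)$] for all $a\in L^n$, $b\in L'^{\,n}$ and all proper families $\mathcal X$ on $[n]$ there is an $n$-ary lattice term $p$ with $\mu_{\mathcal X}(a)\le p(a)$ and $\mu_{\mathcal X^*}(b)\le p^d(b)$.
\end{itemize}
We say that $(L,L')$ satisfies (C) if it satisfies $(\mathrm C_n)$ for all $n$. The term $p=\mu_{\mathcal X}$ always gives the first inequality, and $p=\lambda_{\mathcal X}$ always gives the second; (C) asks for one term that gives both.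

\begin{theorem}\label{thm:criterion}
Let $A$ and $B$ be lattices with zero. Then $A\boxtimes B=A\otimes B$ iff $(A,B)$ satisfies \textup{(C)}.
\end{theorem}

\begin{proof}
By Corollary~\ref{cor:closed} and Lemma~\ref{lem:hat}, equality holds iff for all $n,a,b,\mathcal X$ the pair $(\mu_{\mathcal X}(a),\mu_{\mathcal X^*}(b))$ lies in the bi-ideal generated by the $(a_i,b_i)$. By Lemma~\ref{lem:fraser} this means that $\mu_{\mathcal X}(a)=0$, or $\mu_{\mathcal X^*}(b)=0$, or a term $p$ as in (C) exists. In the first case $p=\lambda_{\mathcal X}$ and in the second case $p=\mu_{\mathcal X}$ satisfies both inequalities, so a term exists in all three cases.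
\end{proof}

\begin{lemma}\label{lem:C}
\textup{(i)} If $(L,L')$ satisfies $(\mathrm C_n)$, then so does $(L',L)$.
\textup{(ii)} If $(L,L')$ satisfies $(\mathrm C_n)$, $K\in\mathbf{HS}(L)$ and $K'\in\mathbf{HS}(L')$, then $(K,K')$ satisfies $(\mathrm C_n)$.
\textup{(iii)} If $L$ or $L'$ is distributive, then $(L,L')$ satisfies \textup{(C)}.
\end{lemma}

\begin{proof}
(i) Exchange the tuples and replace $\mathcal X$ by $\mathcal X^*$ and $p$ by $p^d$, using $\mathcal X^{**}=\mathcal X$ and $p^{dd}=p$. (ii) A tuple in a sublattice is a tuple in the lattice. A tuple in a homomorphic image lifts, and the homomorphism carries the inequality for the lifted tuple to the one required. (iii) By (i) let $L$ be distributive. Then $\mu_{\mathcal X}(a)=\bigvee_f\bigwedge_{X\in\mathcal X}a_{f(X)}$, where $f$ runs over the functions choosing an element $f(X)\in X$ for each $X\in\mathcal X$. The range of $f$ meets every member of $\mathcal X$, so it belongs to $\mathcal X^*$. Hence $\mu_{\mathcal X}(a)\le\lambda_{\mathcal X}(a)$, and $p=\lambda_{\mathcal X}$ works.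
\end{proof}

\begin{corollary}\label{cor:distributive}
If $A$ and $B$ have zero and one of them is distributive, then $A\boxtimes B=A\otimes B$.
\end{corollary}

In (C) the term $p$ may depend on both tuples, which is why (C) is not an identity of either factor. For a finite factor the dependence on its tuple can be removed.

\begin{lemma}\label{lem:transfer}
Let $F$ be a finite lattice, and let $L$ satisfy every identity in $n$ variables that holds in $F$. If $(F,L')$ satisfies $(\mathrm C_n)$, then so does $(L,L')$.
\end{lemma}

\begin{proof}
Fix $b\in L'^{\,n}$ and $\mathcal X$. For each $a'\in F^n$ choose $p_{a'}$ with $\mu_{\mathcal X}(a')\le p_{a'}(a')$ and $\mu_{\mathcal X^*}(b)\le p_{a'}^d(b)$. Since $F$ is finite, $p=\bigvee_{a'}p_{a'}$ is a term. The inequality $\mu_{\mathcal X}\le p$ holds at every tuple of $F$, hence at every tuple of $L$, and $p^d(b)=\bigwedge_{a'}p_{a'}^d(b)\ge\mu_{\mathcal X^*}(b)$.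
\end{proof}

Finiteness cannot be dropped: for the lattice $B$ of Theorem~\ref{thm:onlyif}, the pair $(B,M_3)$ satisfies (C) and $M_3$ satisfies all identities of $B$, but $(M_3,M_3)$ fails (C) by Lemma~\ref{lem:atoms}.

\section{What survives of ``only if''}\label{sec:survives}

Condition (C) passes to $\mathbf{HS}(A)$ and $\mathbf{HS}(B)$, though not to $\mathbf V(A)$ and $\mathbf V(B)$. It is most restrictive for a pair $(L,L^d)$ and one tuple used twice, since then the two inequalities bound the same element $p(a)$ from below and from above.

\begin{theorem}\label{thm:survives}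
Let $A\boxtimes B=A\otimes B$. Then neither $N_5$ nor $M_3$ is in $\mathbf{HS}(A)\cap\mathbf{HS}(B)$. More generally, no nondistributive lattice $L$ satisfies $L\in\mathbf{HS}(A)$ and $L^d\in\mathbf{HS}(B)$. In particular, at least one of $A,B$ is modular. If $A$ and $B$ are finite, then $\mathbf V(A)\cap\mathbf V(B)$ is distributive.
\end{theorem}

\begin{proof}
Let $L\in\mathbf{HS}(A)$ and $L^d\in\mathbf{HS}(B)$. By Theorem~\ref{thm:criterion} and Lemma~\ref{lem:C}(ii), $(L,L^d)$ satisfies (C). Take $n=3$, $\mathcal X=\mathcal X^*=\{X:|X|\ge2\}$, and $a=b=(x,y,z)\in L^3$. A term evaluated in $L^d$ equals its dual evaluated in $L$, and the order is reversed. So the second inequality of (C) says $p(a)\le\lambda_{\mathcal X}(a)$ in $L$, and together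
\[
(x\vee y)\wedge(x\vee z)\wedge(y\vee z)\ \le\ p(x,y,z)\ \le\ (x\wedge y)\vee(x\wedge z)\vee(y\wedge z).
\]
For the three atoms of $M_3$ the outer terms are $1$ and $0$. For $(x,y,z)=(s,t,r)$ in $N_5$ they are $1\wedge s\wedge1=s$ and $0\vee r\vee0=r$, and $s\not\le r$. So $L$ has neither sublattice and is distributive by (F2). The first statement follows because $M_3$ and $N_5$ are self-dual, and the third because two nonmodular lattices both contain $N_5$. Finally let $A,B$ be finite. If $\mathbf V(A)\cap\mathbf V(B)$ were nondistributive, it would contain $M_3$ or $N_5$, which by (F3) would lie in $\mathbf{HS}(A)\cap\mathbf{HS}(B)$.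
\end{proof}

So a failure of ``only if'' requires an infinite lattice. In Theorem~\ref{thm:onlyif}, $M_3$ lies in $\mathbf V(B)$ but not in $\mathbf{HS}(B)$, and it lies in no $\mathbf V(T_N)$, since $M_3\boxtimes T_N=M_3\otimes T_N$.

\section{The varieties generated by the $M_n$ and by $N_5$}\label{sec:class}

Let $\mathbf M_\omega$ be the variety generated by all $M_n$, $3\le n<\omega$. Its members are modular: $M_n$ has no four-element chain, hence no sublattice $N_5$.

\begin{theorem}\label{thm:Momega}
For a lattice $B$ with zero the following are equivalent: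
\begin{itemize}
\item[(a)] $\operatorname{Id}B$ has \textup{(BT)};
\item[(b)] $M_3\boxtimes B=M_3\otimes B$;
\item[(c)] $A\boxtimes B=A\otimes B$ for all $A\in\mathbf M_\omega$ with zero;
\item[(d)] $A\boxtimes B=A\otimes B$ for some nondistributive modular lattice $A$ with zero.
\end{itemize}
\end{theorem}

\begin{proof}
(c)$\Rightarrow$(d): take $A=M_3$. (d)$\Rightarrow$(b): by (F2), $M_3$ is a sublattice of $A$, possibly with a different zero; Theorem~\ref{thm:criterion} and Lemma~\ref{lem:C}(ii) show that $(M_3,B)$ satisfies (C). (b)$\Rightarrow$(a) is Proposition~\ref{prop:necessary}.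

(a)$\Rightarrow$(c). We apply Lemma~\ref{lem:transfer} separately for each number of variables. Fix $n$ and let $m=n+3$. Any $n$ elements of any $M_k$ lie in the sublattice formed by $0$, $1$ and at most $n$ atoms, which embeds in $M_m$. So an identity in $n$ variables valid in $M_m$ is valid in every $M_k$, hence in $A\in\mathbf M_\omega$. By Proposition~\ref{prop:sufficient} and Theorem~\ref{thm:criterion}, $(M_m,B)$ satisfies $(\mathrm C_n)$, so $(A,B)$ satisfies $(\mathrm C_n)$ by Lemma~\ref{lem:transfer}. As $n$ is arbitrary, Theorem~\ref{thm:criterion} gives (c).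
\end{proof}

Thus for a nondistributive $A\in\mathbf M_\omega$ with zero, equality of the two products depends on $B$ alone. For the other minimal nondistributive lattice the proposed equivalence is correct. The computation behind this is the following.

\begin{lemma}\label{lem:N5}
If $A$ is a modular lattice with zero, then $A\boxtimes N_5=A\otimes N_5$.
\end{lemma}

\begin{proof}
Let $H$ be generated by a finite set $G\subseteq A\times N_5$. For $v\in N_5\setminus\{0\}$ the section $I_v=\{x:(x,v)\in H\}$ is an ideal of $A$. Since $r<s<1$, we have $I_r\supseteq I_s\supseteq I_1$, and since $r\vee t=1$, lateral joins give $I_r\cap I_t=I_1$. For $d\in N_5$ let $c_d=\bigvee\{a:(a,b)\in G,\ b\not\le d\}$, so that $c_d\mathbin{\square}d\supseteq G$ and hence $c_d\mathbin{\square}d\supseteq\widehat H$. We locate the elements $c_d$.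
\begin{itemize}
\item The elements $b\not\le t$ are $r,s,1$, all above $r$; so $c_t\in I_r$.
\item The elements $b\not\le s$ are $t,1$, both above $t$; so $c_s\in I_t$.
\item The elements $b\not\le r$ are $s,1,t$; so $c_r=i\vee j$ with $i=\bigvee\{a:(a,b)\in G,\ b\in\{s,1\}\}\in I_s$ and $j=\bigvee\{a:(a,t)\in G\}\in I_t$. Moreover $i\le c_t$.
\end{itemize}
Let $(x,v)\in\widehat H$ with $v\ne0$; then $x\le c_d$ whenever $v\not\le d$. If $v=t$, then $x\le c_s\in I_t$. If $v=r$, then $x\le c_t\in I_r$. If $v=1$, then $x\le c_s\wedge c_t\in I_t\cap I_r=I_1$. If $v=s$, no single $c_d$ is known to lie in $I_s$, and we use modularity: $x\le c_t\wedge c_r=c_t\wedge(i\vee j)=i\vee(c_t\wedge j)$, where $i\in I_s$ and $c_t\wedge j\in I_r\cap I_t=I_1\subseteq I_s$. So $x\in I_v$ in all cases, and $\widehat H=H$.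
\end{proof}

\begin{theorem}\label{thm:N5}
Let $A$ and $B$ be lattices with zero and $B\in\mathbf V(N_5)$. Then $A\boxtimes B=A\otimes B$ iff $\mathbf V(A)\cap\mathbf V(B)$ is distributive, iff $A$ is modular or $B$ is distributive.
\end{theorem}

\begin{proof}
If $B$ is distributive, all three conditions hold, the first by Corollary~\ref{cor:distributive}. Let $B$ be nondistributive. As $N_5$ has no three-element antichain, $M_3\notin\mathbf{HS}(N_5)$, so $M_3\notin\mathbf V(N_5)$ by (F3). Hence $B$ has no sublattice $M_3$, so it has a sublattice $N_5$ by (F2), and $\mathbf V(B)=\mathbf V(N_5)$. Then $\mathbf V(A)\cap\mathbf V(B)$ is distributive iff $N_5\notin\mathbf V(A)$, iff $A$ is modular. If $A$ is not modular, both factors are nonmodular and the products differ by Theorem~\ref{thm:survives}. If $A$ is modular, then $(N_5,A)$ satisfies (C) by Lemma~\ref{lem:N5}, Theorem~\ref{thm:criterion} and Lemma~\ref{lem:C}(i). Since $B$ satisfies all identities of the finite lattice $N_5$, Lemma~\ref{lem:transfer} shows that $(B,A)$ satisfies (C), and so $A\boxtimes B=A\otimes B$.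
\end{proof}

\begin{corollary}\label{cor:minimal}
If $\mathbf V(A)\cap\mathbf V(B)$ is distributive and $A\boxtimes B\ne A\otimes B$, then $A$ and $B$ have at least five elements each, and one of them has at least six. So $(M_3,S_6)$ is a smallest counterexample to ``if''.
\end{corollary}

\begin{proof}
Both lattices are nondistributive by Corollary~\ref{cor:distributive}, so each contains $M_3$ or $N_5$, and equals $M_3$ or $N_5$ if it has five elements. For $(M_3,M_3)$ and $(N_5,N_5)$ the intersection of the varieties is nondistributive. For $(M_3,N_5)$, in either order, the products are equal by Theorem~\ref{thm:N5} and Lemma~\ref{lem:C}(i).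
\end{proof}

\section{The Fano plane}\label{sec:fano}

Condition (d) of Theorem~\ref{thm:Momega} allows any nondistributive modular lattice, while (c) is restricted to $\mathbf M_\omega$. The restriction is needed.

\begin{theorem}\label{thm:fano}
In Theorem~\ref{thm:Momega}\textup{(c)}, $\mathbf M_\omega$ cannot be replaced by the variety of modular lattices. If $A$ is the lattice of subspaces of $\mathbb F_2^3$, there is a $15$-element lattice $B$ satisfying \textup{(a)--(d)} of Theorem~\ref{thm:Momega} with $A\boxtimes B\ne A\otimes B$. For this pair, too, $\mathbf V(A)\cap\mathbf V(B)$ is distributive.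
\end{theorem}

In $M_n$ two atoms already join to $1$. In the plane a point can lie below the join of three points and below no join of two of them, and this gives an obstruction that (BT) does not see. Let $v_1,v_2,v_3$ be a basis of $\mathbb F_2^3$. The seven points (one-dimensional subspaces) are $c_i=\langle v_i\rangle$, $o=\langle v_1+v_2+v_3\rangle$ and $e_i=\langle v_j+v_k\rangle$, where $\{i,j,k\}=\{1,2,3\}$. Three points are collinear iff their nonzero vectors have sum zero, so the seven lines are
\[
\{o,c_i,e_i\},\qquad \{e_i,c_j,c_k\},\qquad \{e_1,e_2,e_3\}.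
\]
It is convenient to construct the dual $F=B^d$. The next lemma says what we need from $F$ to make the products differ.

\begin{lemma}\label{lem:fano}
Let $F$ be a bounded lattice with elements $P,Q_1,Q_2,Q_3$ such that $P\ne0_F$, $P\wedge Q_i=0_F$ for all $i$, and $Q_i\vee Q_j=1_F$ for $i\ne j$. Then $A\boxtimes F^d\ne A\otimes F^d$.
\end{lemma}

\begin{proof}
All order symbols for elements of $F$ refer to $F$; the zero of $B=F^d$ is $1_F$, and joins in $B$ are meets in $F$. Let $H$ be the bi-ideal of $A\times B$ generated by $(o,P)$ and $(c_i,Q_i)$, $i=1,2,3$.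

\emph{$(o,0_F)\in\widehat H$.} A box has the form $c\mathbin{\square}d=\{(u,f):u\le c\text{ or }f\ge d\}$. Suppose that it contains the generators and $o\not\le c$. Then $d\le P$. Also $c$ is a proper subspace, so $c_i\not\le c$ for some $i$, and $d\le Q_i$. Hence $d\le P\wedge Q_i=0_F$, and $(o,0_F)\in c\mathbin{\square}d$.

\emph{$(o,0_F)\notin H$.} We enclose $H$ in a bi-ideal given by a join-preserving map. Put $\beta(o)=P$, $\beta(c_i)=Q_i$, $\beta(e_i)=P\vee Q_i$, and $\beta(u)=\bigvee\{\beta(q): q\text{ a point},\ q\le u\}$ for every subspace $u$; so $\beta$ is isotone and $\beta(0)=0_F$. On each line, the value of each point is below the join of the values of the other two. On $\{o,c_i,e_i\}$ the values are $P$, $Q_i$, $P\vee Q_i$, and any two have join $P\vee Q_i$. On the other four lines the values lie above $Q_1,Q_2,Q_3$ in some order, so any two have join $1_F$. A nonzero vector of $u\vee v$ is a sum of a vector of $u$ and a vector of $v$, so its point lies in $u$, in $v$, or is the third point on the line through a point of $u$ and a point of $v$. Therefore $\beta(u\vee v)=\beta(u)\vee\beta(v)$.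

Let $R=\{(u,f)\in A\times F: f\ge\beta(u)\}$. It is a down-set of $A\times B$ since $\beta$ is isotone, and it contains all pairs $(0,f)$ and $(u,1_F)$. If $f\ge\beta(u)$ and $f\ge\beta(v)$ then $f\ge\beta(u\vee v)$, and if $f,g\ge\beta(u)$ then $f\wedge g\ge\beta(u)$. So $R$ is a bi-ideal of $A\times B$. It contains the generators of $H$, and $(o,0_F)\notin R$ because $\beta(o)=P\ne0_F$. Hence $H\ne\widehat H$.
\end{proof}

It remains to find such an $F$ whose dual has (BT), that is,
\begin{equation}\label{eq:dualBT}
X\vee Y=X\vee Z=Y\vee Z\ \Longrightarrow\ X=(X\wedge Y)\vee(X\wedge Z)\qquad(X,Y,Z\in F).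
\end{equation}
The triple $(Q_1,Q_2,Q_3)$ satisfies the premise, so each $Q_i$ has to be the join of its meets with the other two, and the same must remain true when $Q_i$ is replaced by $E_i=P\vee Q_i$. The following family of subsets of $\{\mathsf a,\mathsf b,\mathsf c,\mathsf r,\mathsf s,\mathsf t\}$, written as words, supplies these meets:
\begin{gather*}
\emptyset,\ \mathsf a,\ P=\mathsf t,\ \mathsf{ar},\ \mathsf{as},\ \mathsf{ars},\ G=\mathsf{arst}\quad(\text{type }0);\qquad
\mathsf b,\ Q_1=\mathsf{abr},\ E_1=\mathsf{abrst}\quad(\text{type }1);\\
\mathsf c,\ Q_2=\mathsf{acs},\ E_2=\mathsf{acrst}\quad(\text{type }2);\qquad Q_3=\mathsf{bc}\quad(\text{type }3);\qquad V=\mathsf{abcrst}.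
\end{gather*}
Let $F$ be this family of $15$ sets. Type $0$ consists of the members contained in $G$. The set $\mathsf{ars}$ is there to prevent $\mathsf{ar},\mathsf{as},\mathsf t$ from having all pairwise joins equal to $G$, which would violate \eqref{eq:dualBT} for $X=\mathsf t$.

\begin{lemma}\label{lem:F}
$F$ is a lattice under inclusion, it satisfies the hypotheses of Lemma~\ref{lem:fano}, and it satisfies \eqref{eq:dualBT}.
\end{lemma}

\begin{proof}
\emph{Lattice.} We show that $F$ is closed under intersection. As $V\in F$, it is then a lattice in which the meet is intersection and the join is the least member containing the union. Intersections with $\emptyset$, $V$ or a singleton are in $F$. Type $0$ is closed under intersection, as $\mathsf{ar}\cap\mathsf{as}=\mathsf a$ and the other pairs of non-singletons are comparable. If $W$ has type $0$, then $W\cap U=W\cap(G\cap U)$, and $G\cap U$ has type $0$ for every $U$: for $U=Q_1,Q_2,Q_3,E_1,E_2$ it is $\mathsf{ar},\mathsf{as},\emptyset,G,G$. Finally $Q_1\subseteq E_1$, $Q_2\subseteq E_2$, $Q_3\cap Q_1=Q_3\cap E_1=\mathsf b$, $Q_3\cap Q_2=Q_3\cap E_2=\mathsf c$,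 and the four remaining intersections are in the second column of the table below.

\emph{Hypotheses of Lemma~\ref{lem:fano}.} No $Q_i$ contains $\mathsf t$. For $i\ne j$, $Q_i\cup Q_j$ contains $\mathsf{abc}$, and $V$ is the only member that does.

\emph{The implication \eqref{eq:dualBT}.} By the dual of Lemma~\ref{lem:BT}(ii), we need only consider three-element antichains with all pairwise joins equal to some $W$; their elements lie properly below $W$.

Let $W=V$. Types $0$ and $1$ lie in $E_1$, and types $0$ and $2$ lie in $E_2$. So two distinct members other than $V$ with join $V$ have types $\{0,3\}$, $\{1,2\}$, $\{1,3\}$ or $\{2,3\}$, and three members with pairwise joins $V$ have types $1,2,3$. Since $\mathsf b,\mathsf c\subseteq Q_3$, the antichain is $X\in\{Q_1,E_1\}$, $Y\in\{Q_2,E_2\}$, $Z=Q_3$. Here $X\cap Z=\mathsf b$, $Y\cap Z=\mathsf c$ and $\mathsf b\vee\mathsf c=Q_3=Z$. The equations for $X$ and $Y$ are the last two columns of the following table.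
\begin{center}
\begin{tabular}{c|c|c|c}
$(X,Y)$ & $X\cap Y$ & $(X\cap Y)\vee\mathsf b$ & $(X\cap Y)\vee\mathsf c$\\ \hline
$(Q_1,Q_2)$ & $\mathsf a$ & $Q_1$ & $Q_2$\\
$(Q_1,E_2)$ & $\mathsf{ar}$ & $Q_1$ & $E_2$\\
$(E_1,Q_2)$ & $\mathsf{as}$ & $E_1$ & $Q_2$\\
$(E_1,E_2)$ & $G$ & $E_1$ & $E_2$
\end{tabular}
\end{center}
To read off the joins, note that the members containing $\mathsf{ab}$ are $Q_1\subset E_1\subset V$ and those containing $\mathsf{ac}$ are $Q_2\subset E_2\subset V$.

For all other $W$ there is no such antichain. Let $W=E_1$. The members properly below $E_1$ are those of type $0$ and $\mathsf b,Q_1$; among three of them, two have type $0$ and join inside $G$, or two are $\mathsf b,Q_1$ and join to $Q_1$. The case $W=E_2$ follows by the automorphism of $F$ that exchanges $\mathsf b$ with $\mathsf c$ and $\mathsf r$ with $\mathsf s$. Let $W=G$. Among three members properly below $G$, two differ from $\mathsf t$ and join inside $\mathsf{ars}$. For $W=\mathsf{ars},Q_1,Q_2,Q_3$ the nonempty members properly below $W$ are $\{\mathsf a,\mathsf{ar},\mathsf{as}\}$, $\{\mathsf a,\mathsf b,\mathsf{ar}\}$, $\{\mathsf a,\mathsf c,\mathsf{as}\}$,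 $\{\mathsf b,\mathsf c\}$, none of which is a three-element antichain. The remaining $W$ have at most two members properly below them.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:fano}]
Let $B=F^d$. By Lemma~\ref{lem:F}, $\operatorname{Id}B\cong B$ has (BT), so $B$ satisfies (a)--(d) of Theorem~\ref{thm:Momega}, and $A\boxtimes B\ne A\otimes B$ by Lemma~\ref{lem:fano}. The lattice $A$ is modular, as is every lattice of subspaces; this proves the first two statements and gives $N_5\notin\mathbf V(A)$. From $M_3\boxtimes B=M_3\otimes B$ and Theorem~\ref{thm:survives} we get $M_3\notin\mathbf{HS}(B)$, hence $M_3\notin\mathbf V(B)$ by (F3). By (F2), $\mathbf V(A)\cap\mathbf V(B)$ is distributive.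
\end{proof}

\begin{thebibliography}{9}

\bibitem{GW}
George Gr\"atzer and Friedrich Wehrung,
\emph{A new lattice construction: the box product},
arXiv:math/0501418 (2005).

\end{thebibliography}
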